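\title{Slater determinants of Fano arithmetic varieties and the K\"ahler--Einstein metric}

\begin{abstract}
Let $\mathcal X$ be an arithmetic variety whose complex points form a Fano manifold $X$ of dimension $n$, and let $\mathcal L$ be a relatively nef line bundle on $\mathcal X$ that induces $-K_X$. The lattice of integral sections of $k\mathcal L$ has a Slater determinant, and the integral $\mathcal Z_{N_k}$ of its $(-2/k)$-th power over $X^{N_k}$ is defined without any choice of metric. We prove a conjecture of Berman: if $X$ has a unique K\"ahler--Einstein metric, then $\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}$ converges to the arithmetic self-intersection number of $\mathcal L$ metrized by the K\"ahler--Einstein volume form. The analytic core is an exponential tail estimate for the Slater determinant at independent random points, valid at all heights once $k$ is large. It is proved by bounding the determinant through a linear statistic whose weight is a regularization of the logarithm of the section that vanishes at all points but the last.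
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{An integral attached to an arithmetic Fano variety}

Let $n\ge1$ and let $\mathcal X\to\operatorname{Spec}\mathbb Z$ be a projective flat scheme of dimension $n+1$ such that the complexification $X$ of its generic fiber $X_{\mathbb Q}$ is a Fano manifold: $X$ is smooth and connected, and $L:=-K_X$ is ample. Let $\mathcal L$ be a line bundle on $\mathcal X$ that is relatively nef (it has nonnegative degree on every curve contained in a fiber), together with a fixed isomorphism $\mathcal L_{\mathbb C}\cong-K_X$. Put $V=L^n$ and $N_k=\dim H^0(X,kL)$.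

The group $H^0(\mathcal X,k\mathcal L)$ is finitely generated, it is torsion free because $\mathcal X$ is flat, and it becomes $H^0(X,kL)$ after tensoring with $\mathbb C$. So it is free of rank $N_k$. For a $\mathbb Z$-basis $s_1,\dots,s_{N_k}$, the \emph{Slater determinant}
\[
\det S^{(k)}(x_1,\dots,x_{N_k})=\det\big(s_i(x_j)\big)_{1\le i,j\le N_k}
\]
is a holomorphic section of $-kK_{X^{N_k}}$ over $X^{N_k}$, and a change of basis multiplies it by $\pm1$. Now a section $\sigma$ of $-kK_Y$ on a complex manifold $Y$ of dimension $d$ defines a measure: if $\sigma=f\,(dz)^{\otimes(-k)}$ locally, with $dz=dz_1\wedge\dots\wedge dz_d$, then $|\sigma|^{-2/k}:=|f|^{-2/k}\,i^{d^2}dz\wedge d\bar z$ does not depend on the coordinates. We set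
\begin{equation}\label{eq:Z}
\mathcal Z_{N_k}=\int_{X^{N_k}}|\det S^{(k)}|^{-2/k}\in(0,\infty].
\end{equation}
No metric enters this definition: the integral structure normalizes the determinant, and the fact that $L$ is the anticanonical bundle turns it into a measure. The integrand is singular along the hypersurface $\{\det S^{(k)}=0\}$, which contains all configurations with two equal points; the integral is finite if and only if $X$ is Gibbs stable at level $k$.

\subsection{The main theorem}

The growth of $\log\mathcal Z_{N_k}$ should be an invariant of $(\mathcal X,\mathcal L)$ of the same canonical nature. Arithmetic intersection theory produces such invariants, but only after a metric on $\mathcal L_{\mathbb C}$ has been chosen, and on $-K_X$ a metric is the same thing as a volume form: a volume form $dV$ defines $\|\cdot\|_{dV}$ by $\|s\|_{dV}^2\,|s|^{-2}=dV$ for local holomorphic sections $s$ of $-K_X$. The canonical candidate is the volume form of a K\"ahler--Einstein metric. With $dd^c=\frac{i}{2\pi}\partial\bar\partial$, this is a K\"ahler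 form $\omega$ with $\operatorname{Ric}\omega=\omega$, where $\operatorname{Ric}\omega=-dd^c\log v$ if $\omega^n=v\,i^{n^2}dz\wedge d\bar z$ locally. We write $dV_{KE}=\omega^n/V$; it has total mass one.

We recall what we need from Gillet--Soul\'e intersection theory. A Hermitian line bundle $\overline{\mathcal M}$ on $\mathcal X$ is a line bundle with a smooth Hermitian metric on $\mathcal M_{\mathbb C}$ that is invariant under complex conjugation; its curvature form is $c_1(\overline{\mathcal M})=-dd^c\log\|s\|^2$ for a local frame $s$. For an integral closed subscheme $Z\subset\mathcal X$ of dimension $d+1$ the real number $(\overline{\mathcal M}_0\cdots\overline{\mathcal M}_d\,|\,Z)_{GS}$ is symmetric and multilinear in the $\overline{\mathcal M}_i$, it is extended linearly to cycles, and for a nonzero rational section $s$ of $\mathcal M_0$ on $Z$ it satisfies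
\begin{equation}\label{eq:recursion}
(\overline{\mathcal M}_0\cdots\overline{\mathcal M}_d\,|\,Z)_{GS}=(\overline{\mathcal M}_1\cdots\overline{\mathcal M}_d\,|\operatorname{div}s)_{GS}-\int_{Z(\mathbb C)}\log\|s\|\;c_1(\overline{\mathcal M}_1)\wedge\dots\wedge c_1(\overline{\mathcal M}_d),
\end{equation}
where a closed point $P$ with residue field $\mathbb F_P$ counts as $\log\#\mathbb F_P$. The scheme $\mathcal X$ itself is integral, since by flatness $\mathcal O(U)$ embeds in $\mathcal O(U_{\mathbb Q})$ for every open $U$, and $X_{\mathbb Q}$ is integral; for $Z=\mathcal X$ we omit $Z$ from the notation. In this paper the unadorned intersection number is \emph{twice} this one,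
\[
\overline{\mathcal L}^{\,n+1}=2\,(\overline{\mathcal L}^{\,n+1})_{GS},
\]
so that a Hermitian line bundle $(\mathbb Zs,\|\cdot\|)$ on $\operatorname{Spec}\mathbb Z$ has degree $-2\log\|s\|$. The following theorem proves a conjecture of Berman \cite{Berman}.

\begin{theorem}\label{thm:A}
Let $(\mathcal X,\mathcal L)$ be as above and assume that $X$ has a unique K\"ahler--Einstein metric. Then $\mathcal Z_{N_k}<\infty$ for $k\gg1$, and
\[
\lim_{k\to\infty}\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}=(\mathcal L,\|\cdot\|_{dV_{KE}})^{n+1}.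
\]
\end{theorem}

The factor $2$ is dictated by scaling. Replacing $\|\cdot\|^2$ on $\mathcal L$ by $e^{-t}\|\cdot\|^2$ amounts to adding the trivial bundle with $\|1\|^2=e^{-t}$, whose curvature vanishes; by multilinearity and \eqref{eq:recursion} with $s=1$,
\begin{equation}\label{eq:scaling}
(\mathcal L,e^{-t/2}\|\cdot\|)^{n+1}=(\mathcal L,\|\cdot\|)^{n+1}+(n+1)tV .
\end{equation}
If the identification $\mathcal L_{\mathbb C}\cong-K_X$ is multiplied by $\lambda\in\mathbb C^*$, the right side of Theorem~\ref{thm:A} therefore changes by $-(n+1)V\log|\lambda|^2$. On the left, $\det S^{(k)}$ is multiplied by $\lambda^{kN_k}$, so $\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}$ changes by $-\frac{(n+1)!}{k^n}N_k\log|\lambda|^2$, which has the same limit because $N_k\sim k^nV/n!$.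

\subsection{Separating arithmetic from analysis}

Let $dV=dV_{KE}$ and $h=\|\cdot\|^2_{dV}$. If $dV=v\,i^{n^2}dz\wedge d\bar z$ and $\sigma=f(dz)^{\otimes(-k)}$, then $\|\sigma\|^2=|f|^2v^k$, so $|\sigma|^{-2/k}=\|\sigma\|^{-2/k}dV$; the same holds on $X^{N_k}$ with the product metric and $dV^{\otimes N_k}$. Let $\det S$ be the Slater determinant of a basis $(e_j)$ of $H^0(X,kL)$ that is orthonormal for the $L^2$ product of $(h^k,dV)$. If $s_i=\sum_jA_{ij}e_j$, then $\det S^{(k)}=\det A\cdot\det S$ and $|\det A|^2=\det(\langle s_i,s_j\rangle_{L^2})$. Hence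
\begin{equation}\label{eq:split}
\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}=-\frac{(n+1)!}{k^{n+1}}\log\det\big(\langle s_i,s_j\rangle_{L^2}\big)+\frac{(n+1)!}{k^n}\log\int_{X^{N_k}}\|\det S\|^{-2/k}dV^{\otimes N_k}.
\end{equation}
The first term measures the covolume of the lattice of integral sections, and the arithmetic Hilbert--Samuel theorem identifies its limit (Section~\ref{sec:arith}). The second term no longer sees the arithmetic.

\begin{theorem}\label{thm:B}
Let $X$ be a Fano manifold with a unique K\"ahler--Einstein metric. Let $dV=dV_{KE}$, $h=\|\cdot\|^2_{dV_{KE}}$, and let $\det S$ be the Slater determinant of an $L^2(h^k,dV)$-orthonormal basis of $H^0(X,kL)$. Then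
\[
\frac1{N_k}\log\int_{X^{N_k}}\|\det S\|^{-2/k}dV^{\otimes N_k}\longrightarrow0,
\]
and there is $\gamma>1$ with $\int\|\det S\|^{-2\gamma/k}dV^{\otimes N_k}<\infty$ for all $k\gg1$.
\end{theorem}

\subsection{The tail estimate}\label{subsec:tail}

Theorem~\ref{thm:B} is a statement about an exponential moment, and we prove it through a bound for the tail. From now until the end of Section~\ref{sec:proofC}, $X$ is any Fano manifold, $h$ is any smooth metric on $L$ (written through its squared norm) with curvature form $\omega=-dd^c\log h>0$, and $dV$ is any smooth volume form of mass one. We write $N=N_k$, $H=H^0(X,kL)$, $\|\cdot\|$ for the pointwise $h^k$-norm, and $\det S$ for the Slater determinant of a basis of $H$ that is orthonormal for $\langle\cdot,\cdot\rangle_0=\int\langle\cdot,\cdot\rangle_{h^k}dV$. On the probability space $(X^N,\mathbb P=dV^{\otimes N})$ we consider the energy and the empirical measure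
\[
E_N(x)=-\frac1{kN}\log\|\det S(x)\|^2,\qquad\mu_x=\frac1N\sum_{i=1}^N\delta_{x_i},
\]
so that $\|\det S\|^{-2/k}=e^{NE_N}$. A \emph{K\"ahler potential} is a smooth function $\psi$ with $\omega_\psi:=\omega+dd^c\psi>0$. Its Monge--Amp\`ere measure is the probability measure $\mathrm{MA}(\psi)=\omega_\psi^n/V$, and its energy is
\[
\mathcal E(\psi)=\frac1{(n+1)V}\sum_{j=0}^n\int_X\psi\,\omega^{j}\wedge\omega_\psi^{n-j}.
\]

\begin{theorem}\label{thm:C}
Let $a>0$ and $b\in\mathbb R$ satisfy
\begin{equation}\label{eq:H}\tag{$H_{a,b}$}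
\mathcal E(\psi)+a\log\int_Xe^{-\psi/a}dV\le b\quad\text{for all K\"ahler potentials }\psi .
\end{equation}
Then for every $\eta>0$ there is $k_0$ such that for all $k\ge k_0$ and all $R\in\mathbb R$,
\[
\mathbb P(E_N\ge R)\le\exp\Big(-N\,\frac{R-b-\eta}{a+\eta}\Big).
\]
\end{theorem}

Here is why one expects this. Suppose that $E_N(x)$ were equal to $\sup_\psi\big(\mathcal E(\psi)-\int\psi\,d\mu_x\big)$; Section~\ref{sec:P1} shows where this guess comes from. For one fixed $\psi$ the quantity in parentheses is an average of independent variables, and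
\[
\int_{X^N}e^{\frac Na(\mathcal E(\psi)-\int\psi\,d\mu_x)}d\mathbb P=\exp\frac Na\Big(\mathcal E(\psi)+a\log\int_Xe^{-\psi/a}dV\Big)\le e^{Nb/a}.
\]
So it exceeds $R$ with probability at most $e^{-N(R-b)/a}$, and the same would hold for the supremum if it ranged over subexponentially many $\psi$. In the K\"ahler--Einstein case, $(H_{1,0})$ says that the K\"ahler--Einstein metric minimizes the Ding functional, which explains the limit $0$ in Theorem~\ref{thm:B}; but a tail $e^{-NR/(1+\eta)}$ does not make $e^{NE_N}$ integrable. Uniqueness of the metric yields \eqref{eq:H} with $a<1$ and $b$ arbitrarily small, and this suffices (Section~\ref{sec:proofB}).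

Three things stand between this heuristic and a proof. The guess is false pointwise, since $E_N=+\infty$ as soon as two points collide. The weight $\psi$ that accounts for $E_N(x)$ depends on $x$ and must be found, within a small class. And $k_0$ must not depend on $R$, because the exponential moment is an integral over all $R$; so every exceptional event has to be smaller than $e^{-NR/a}$, however large $R$ is. The weight comes from the section that vanishes at $x_1,\dots,x_{N-1}$ (Section~\ref{sec:flag}). It is regularized by sections of $mL$ with $m$ fixed, which puts it in a finite-dimensional family and removes the effect of collisions (Section~\ref{sec:level}). A bound for its minimum (Section~\ref{sec:depth}) controls the size of the family in terms of $R$. Section~\ref{sec:energy} compares $\mathcal E$ with its analogue at level $k$, and Section~\ref{sec:proofC} assembles the proof.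

\section{The projective line}\label{sec:P1}

The smallest Fano manifold is excluded from Theorems \ref{thm:A} and~\ref{thm:B}, since its K\"ahler--Einstein metric can be moved by dilations, but Theorem~\ref{thm:C} applies to it and everything can be computed. Let $X=\mathbb P^1$ with coordinate $z$. Then $V=2$, sections of $kL$ are $f(z)\,(\partial/\partial z)^{k}$ with $\deg f\le2k$, and $N=2k+1$.

\medskip\noindent\emph{The integral diverges.} For $\mathcal X=\mathbb P^1_{\mathbb Z}$ with its relative anticanonical bundle, the monomials $z^j$, $0\le j\le 2k$, form a $\mathbb Z$-basis, $\det S^{(k)}$ is the Vandermonde determinant, and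
\[
\mathcal Z_{N_k}=\int_{\mathbb C^N}\prod_{i<j}|x_i-x_j|^{-2/k}\prod_{i}i\,dx_i\wedge d\bar x_i .
\]
Under $x\mapsto rx$ the measure is multiplied by $r^{-N(N-1)/k+2N}=1$. All shells $\{2^j\le|x|<2^{j+1}\}$ have the same positive mass, so $\mathcal Z_{N_k}=\infty$ for every $k$. Uniqueness cannot be dropped from Theorems \ref{thm:A} and~\ref{thm:B}.

\medskip\noindent\emph{A weight that accounts for a cluster.} Take $h=(1+|z|^2)^{-2}$ in the frame $\partial/\partial z$, so $\omega=2\,dd^c\log(1+|z|^2)$, and $dV=\omega/2=dV_{KE}$. (This $h$ is $2\pi\|\cdot\|^2_{dV}$; a constant factor in $h$ does not change $E_N$.) Radial functions are integrated against $dt/(1+t)^2$, $t=|z|^2$, and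
\[
\|\det S(x)\|^2=c_k\prod_{i<j}|x_i-x_j|^2\prod_i(1+|x_i|^2)^{-2k}
\]
for a constant $c_k$. For $0<r<1$ and $\sigma=r^2$ let
\[
\psi_r=2\log\frac{|z|^2+\sigma}{1+|z|^2},\qquad\mathrm{MA}(\psi_r)=dd^c\log(|z|^2+\sigma)\ \longleftrightarrow\ \frac{\sigma\,dt}{(t+\sigma)^2}.
\]
The substitution $t\mapsto\sigma/t$ carries $\mathrm{MA}(\psi_r)$ to $dV$ and $\psi_r$ to $2\log\sigma-\psi_r$, so
\[
\mathcal E(\psi_r)=\tfrac12\Big(\int\psi_r\,dV+\int\psi_r\,\mathrm{MA}(\psi_r)\Big)=\log\sigma .
\]
Let $x=ry$. Since $N(N-1)/2=kN$ and $\log\frac{1+|x_i|^2}{1+|y_i|^2}=\log\sigma-\frac12\psi_r(x_i)$, we get $E_N(x)-E_N(y)=-\log\sigma+2\log\sigma-\int\psi_r\,d\mu_x$, that is,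
\begin{equation}\label{eq:dilation}
E_N(x)=\Big(\mathcal E(\psi_r)-\int\psi_r\,d\mu_x\Big)+E_N(x/r).
\end{equation}
The last term is at least $-\frac1k\log N$, by Hadamard's inequality and because $\sum_j\|e_j\|^2$ is a rotation invariant function with integral $N$. It is small for most values of $x/r$: $(H_{1,0})$ holds here by \eqref{eq:D1} below, so Theorem~\ref{thm:C} gives $\mathbb P(E_N\ge2\eta)\le e^{-N\eta/(1+\eta)}$. Thus the energy of a typical cluster of size $r$ is the linear statistic attached to $\psi_r$.

\medskip\noindent\emph{The rate is sharp.} On $\{|z|\le r\}$, a set of measure $\sigma/(1+\sigma)\ge\sigma/2$, we have $\psi_r\le2\log(2\sigma)$. If all points lie there, \eqref{eq:dilation} gives $E_N\ge R:=\log\frac1{4\sigma}-\frac1k\log N$, and this event has probability at least $(\sigma/2)^N=e^{-N(R+\log8+\frac1k\log N)}$. So the tail decays no faster than $e^{-NR}$ as $R\to\infty$. Accordingly \eqref{eq:H} fails for $a<1$ and every $b$: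
\[
\mathcal E(\psi_r)+a\log\int e^{-\psi_r/a}dV\ge\log\sigma-2\log(2\sigma)+a\log(\sigma/2)\to\infty\qquad(r\to0),
\]
whereas $\int e^{-\psi_r}dV=\int_0^\infty(t+\sigma)^{-2}dt=1/\sigma$ shows that each $\psi_r$ attains equality in $(H_{1,0})$.

\medskip\noindent\emph{How to find the weight.} For distinct points, $s_x=\prod_{i<N}(z-x_i)$ is, up to a factor, the only section vanishing at $x_1,\dots,x_{N-1}$. The function $u=\frac1k\log\|s_x\|^2$ satisfies $\omega+dd^cu=\frac1k\sum_{i<N}\delta_{x_i}$, so $\mathrm{MA}(u)=\frac1{N-1}\sum_{i<N}\delta_{x_i}$ is essentially $\mu_x$. Since $\psi\mapsto\mathcal E(\psi)-\int\psi\,\mathrm{MA}(\theta)$ is maximal at $\psi=\theta$ (see \eqref{eq:concave}), $u$ is formally the weight that realizes the supremum in the heuristic of \S\ref{subsec:tail}. For a cluster in $\{|z|\le r\}$ it recovers $\psi_r$: if $|z|\ge2r$ then $\frac15(|z|^2+\sigma)\le|z-x_i|^2\le2(|z|^2+\sigma)$, so $|u-\psi_r|\le2\log5$ there. What remains is that $u(x_i)=-\infty$ for $i<N$, so $u$ must be smoothed. In higher dimension $\omega+dd^cu$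 is the current of integration on a hypersurface and this explanation is lost, but the choice of $u$ remains the right one, for a reason that is pure linear algebra.

\section{The flag of a configuration}\label{sec:flag}

\subsection{Conventions and two standard facts}

A function $u:X\to[-\infty,\infty)$, $u\not\equiv-\infty$, is $\omega$-psh if $u+\phi$ is plurisubharmonic wherever $h=e^{-\phi}$ in a local frame. The constants $C,C_0,C_1$ depend only on $(X,h,dV)$; the constants $C_m$ may also depend on the integer $m$ introduced in Section~\ref{sec:level}; $C$ and $C_m$ may change from line to line. \emph{Uniform coordinates at $z$} are holomorphic coordinates $\zeta$ centered at $z$, defined on $\{|\zeta|<2\}$, with a frame of $L$, such that $|\phi|\le C$, $dV$ is comparable to Lebesgue measure and $\omega$ to $dd^c|\zeta|^2$, with constants independent of $z$. They are obtained from a finite atlas by translations and one dilation. Let $\rho_k=\sum_j\|e_j\|^2$, for an orthonormal basis $(e_j)$ of $H$, be the Bergman function, and $\kappa_k=\frac1k\log\max\rho_k$.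

\begin{itemize}
\item[(F1)] (Tian--Catlin--Zelditch.) $\rho_k\,dV=\frac{k^n}{n!}\omega^n(1+O(\frac1k))$ uniformly on $X$, and $\log(\rho_k/k^n)$ is bounded in $C^2$. Consequently $N_k=\frac{k^nV}{n!}(1+O(\frac1k))$, $\kappa_k\to0$, and there is $k_1$ such that $\rho_k\ge1$ and $kL$ is very ample for $k\ge k_1$.
\item[(F2)] (H\"ormander, Tian.) There are $\alpha>0$ and $C_\alpha\ge1$ with $\int e^{-\alpha u}dV\le C_\alpha$ for all $\omega$-psh $u$ with $\max u\ge0$.
\end{itemize}
We always assume $k\ge k_1$.

\subsection{Bergman functions of subspaces and the flag identity}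

Let $\psi$ be a continuous function on $X$, and $\langle\cdot,\cdot\rangle_\psi=\int\langle\cdot,\cdot\rangle_{h^k}e^{-k\psi}dV$. For a subspace $0\ne W\subset H$ put
\[
K^\psi_W(z)=\sup_{0\ne s\in W}\frac{\|s(z)\|^2}{\langle s,s\rangle_\psi}=\sum_j\|w_j(z)\|^2,\qquad u^\psi_W=\frac1k\log K^\psi_W,
\]
where $(w_j)$ is any $\langle\cdot,\cdot\rangle_\psi$-orthonormal basis of $W$. The two expressions for $K^\psi_W$ give:
\begin{itemize}
\item[(B1)] $u^\psi_W$ is $\omega$-psh and $\int e^{k(u^\psi_W-\psi)}dV=\dim W$;
\item[(B2)] $u_W^\psi$ increases with $W$, and $\psi\le\psi'+\delta$ implies $u^\psi_W\le u^{\psi'}_W+\delta$;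
\item[(B3)] $u^0_W\le\kappa_k$ and $\max u^0_W\ge0$.
\end{itemize}
(The last inequality follows from (B1).) Let $\operatorname{Gr}(\psi)$ be the determinant of the Gram matrix, for $\langle\cdot,\cdot\rangle_\psi$, of a $\langle\cdot,\cdot\rangle_0$-orthonormal basis of $H$, and
\[
\mathcal E_k(\psi)=-\frac1{kN}\log\operatorname{Gr}(\psi).
\]
Like $\mathcal E$, it satisfies $\mathcal E_k(0)=0$ and $\mathcal E_k(\psi+c)=\mathcal E_k(\psi)+c$.

Expanding the determinant and using orthonormality gives $\int\|\det S\|^2d\mathbb P=N!$. So $\det S\not\equiv0$, and its zero set is a null set. For $x\in X^N$ let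
\[
V_j=\{s\in H:\ s(x_1)=\dots=s(x_j)=0\},\qquad H=V_0\supset V_1\supset\dots\supset V_N .
\]
The space $V_j$ depends only on $x_1,\dots,x_j$ and is nonzero for $j\le N-1$. If $\det S(x)\ne0$, evaluation at $x_1,\dots,x_N$ is an isomorphism from $H$ onto $\bigoplus_i(kL)_{x_i}$, so $\dim V_j=N-j$.

\begin{lemma}[Flag identity]\label{lem:flag}
If $\det S(x)\ne0$ and $\psi$ is continuous, then the numbers $u^\psi_{V_{i-1}}(x_i)$ are finite and
\begin{equation}\label{eq:flag}
E_N(x)=\mathcal E_k(\psi)-\frac1N\sum_{i=1}^Nu^\psi_{V_{i-1}}(x_i).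
\end{equation}
In particular $E_N\ge-\kappa_k$.
\end{lemma}

\begin{proof}
Choose $w_i\in V_{i-1}$ of $\langle\cdot,\cdot\rangle_\psi$-norm one and $\langle\cdot,\cdot\rangle_\psi$-orthogonal to $V_i$. Then $w_i,\dots,w_N$ is an orthonormal basis of $V_{i-1}$, and $w_j(x_i)=0$ for $j>i$. Hence $K^\psi_{V_{i-1}}(x_i)=\|w_i(x_i)\|^2$, the matrix $(w_j(x_i))$ is triangular, and $\|\det(w_j(x_i))\|^2=\prod_iK^\psi_{V_{i-1}}(x_i)$. As in the derivation of \eqref{eq:split}, $\|\det S\|^2=\operatorname{Gr}(\psi)\,\|\det(w_j(x_i))\|^2$. Take $-\frac1{kN}\log$. The last claim is the case $\psi=0$ with (B3).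
\end{proof}

The point of \eqref{eq:flag} is that the $i$-th term is an $\omega$-psh function determined by $x_1,\dots,x_{i-1}$, evaluated at the independent point $x_i$. Such sums are controlled as follows.

\begin{lemma}\label{lem:seq}
Let $f_i:X^i\to\mathbb R$, $1\le i\le N$, be measurable functions, defined almost everywhere, with $\int_Xe^{f_i(x_1,\dots,x_i)}dV(x_i)\le A$ for almost all $(x_1,\dots,x_{i-1})$. Then $\mathbb P(\sum_if_i\ge t)\le A^Ne^{-t}$.
\end{lemma}

\begin{proof}
Integrating successively in $x_N,x_{N-1},\dots,x_1$ gives $\int e^{\sum f_i}d\mathbb P\le A^N$. Apply Chebyshev's inequality.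
\end{proof}

Measurability causes no trouble. Let $U_j\subset X^j$ be the open set where $\dim V_j=N-j$. It has full measure, because $(X^j\setminus U_j)\times X^{N-j}\subset\{\det S=0\}$. Over $U_j$ the space $V_j$ varies continuously in the Grassmannian, so $K^\psi_{V_j}(z)$ is continuous in $(x_1,\dots,x_j,z)$.

\begin{remark}\label{rem:cheap}
With $\psi=0$, Lemma~\ref{lem:seq}, (F2) and (B3) give at once $\mathbb P(E_N\ge R)\le C_\alpha^Ne^{-\alpha NR}$. This has the right shape but the wrong rate. On $\mathbb P^1$ the function $u=2\log\frac{|z|^2}{1+|z|^2}$ forces $\alpha<\frac12$, while the true rate is $1$. The loss is visible on a cluster of size $r$: sections in $V_j$ are divisible by $\prod_{i\le j}(z-x_i)$, which contributes about $\frac jk\log r^{-2}$ to the $(j+1)$-st term. The coefficient $j/k$ runs from $0$ to $2$ with average $1$, and (F2) charges the worst case at each step. A good choice of $\psi$ moves this bookkeeping into $\mathcal E_k(\psi)$.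
\end{remark}

\subsection{The last section}

For $\det S(x)\ne0$ let $s_x$ span the line $V_{N-1}$, with $\langle s_x,s_x\rangle_0=1$, and put
\[
u_x=u^0_{V_{N-1}}=\frac1k\log\|s_x\|^2 .
\]

\begin{lemma}\label{lem:last}
If $\psi$ is continuous and $\psi\ge u_x-\beta$, then $u^\psi_{V_{i-1}}\ge u_x-\beta$ on $X$ for all $1\le i\le N$.
\end{lemma}

\begin{proof}
We have $s_x\in V_{N-1}\subset V_{i-1}$ and $\langle s_x,s_x\rangle_\psi=\int e^{k(u_x-\psi)}dV\le e^{k\beta}$.
\end{proof}

So if $\psi$ is close to $u_x$ and lies above it, all functions in \eqref{eq:flag} are bounded below by nearly $\psi$, which suggests $E_N(x)\lesssim\mathcal E_k(\psi)-\int\psi\,d\mu_x$. As it stands the lower bound $u_x$ is useless at the points $x_i$, $i<N$, where it is $-\infty$. The remedy is to apply a monotone smoothing operator $\Phi$ to the inequality of Lemma~\ref{lem:last}, after showing by Lemma~\ref{lem:seq} that $u^\psi_{V_{i-1}}(x_i)$ may be replaced by $\Phi[u^\psi_{V_{i-1}}](x_i)$.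

\section{Energy, entropy and the comparison of $\mathcal E_k$ with $\mathcal E$}\label{sec:energy}

The hypothesis \eqref{eq:H} concerns $\mathcal E$ and K\"ahler potentials, while \eqref{eq:flag} produces $\mathcal E_k$ and continuous weights. This section transfers the hypothesis.

\subsection{Properties of $\mathcal E$}

For a smooth path $\psi_t$ of K\"ahler potentials, $\frac d{dt}\mathcal E(\psi_t)=\int\dot\psi_t\,\mathrm{MA}(\psi_t)$. Differentiating again and integrating by parts,
\begin{equation}\label{eq:second}
\frac{d^2}{dt^2}\mathcal E(\psi_t)=\int\big(\ddot\psi_t-|\partial\dot\psi_t|^2_{t}\big)\mathrm{MA}(\psi_t),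
\end{equation}
where $|\partial f|_t^2=\sum g^{a\bar b}f_af_{\bar b}$ if $\omega_{\psi_t}=\frac i{2\pi}\sum g_{a\bar b}\,dz_a\wedge d\bar z_b$. Along segments, the first formula shows that $\mathcal E$ is monotone ($\psi\le\theta$ implies $\mathcal E(\psi)\le\mathcal E(\theta)$) and the second that it is concave, so
\begin{equation}\label{eq:concave}
\mathcal E(\psi)-\int\psi\,\mathrm{MA}(\theta)\le\mathcal E(\theta)-\int\theta\,\mathrm{MA}(\theta).
\end{equation}
Also $\mathcal E(0)=0$ and $\mathcal E(\psi+c)=\mathcal E(\psi)+c$.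

\subsection{Entropy}

For a probability measure $\rho$ with bounded density with respect to $dV$ let $D(\rho)=\int\log\frac{d\rho}{dV}\,d\rho$. Jensen's inequality for $\rho$ gives Gibbs' inequality
\begin{equation}\label{eq:gibbs}
\int f\,d\rho\le\log\int e^fdV+D(\rho)\qquad(f\text{ continuous}),
\end{equation}
with equality for $\rho$ proportional to $e^fdV$; the case $f=0$ is $D(\rho)\ge0$. Taking $f=-\psi/a$, we see that \eqref{eq:H} is equivalent to
\begin{equation}\label{eq:Hdual}
\mathcal E(\psi)-\int\psi\,d\rho\le aD(\rho)+b\quad\text{for all K\"ahler potentials $\psi$ and all such $\rho$.}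
\end{equation}
The choice $\psi=0$ in \eqref{eq:H} shows that $b\ge0$.

\subsection{The comparison}

For continuous $\varphi$ put $\varphi^{(k)}=u^\varphi_H$. This is the K\"ahler potential that will stand in for $\varphi$.

\begin{lemma}\label{lem:compare}
There are numbers $0<\varepsilon_k<1$ with $\varepsilon_k\to0$ such that for every continuous $\varphi\le0$, the function $\varphi^{(k)}$ is a K\"ahler potential and $\mathcal E_k(\varphi)\le(1-\varepsilon_k)\,\mathcal E(\varphi^{(k)})$.
\end{lemma}

\begin{proof}
Diagonalize $\langle\cdot,\cdot\rangle_\varphi$ in a $\langle\cdot,\cdot\rangle_0$-orthonormal basis $(e_i)$, with $\langle e_i,e_i\rangle_\varphi=e^{-\lambda_i}$. Since $\varphi\le0$ we have $\lambda_i\le0$. Then $\mathcal E_k(\varphi)=\frac1{kN}\sum\lambda_i$, and $\varphi^{(k)}=\varphi_1$ for the path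
\[
\varphi_t=\frac1k\log\sum_ie^{t\lambda_i}\|e_i\|^2 .
\]
Each $\varphi_t$ is a K\"ahler potential: $k\,\omega_{\varphi_t}$ is the pullback of the Fubini--Study form under the embedding given by the basis $(e^{t\lambda_i/2}e_i)$.

The function $t\mapsto\mathcal E(\varphi_t)$ is convex. Indeed, put $t=w+\bar w$ with $w\in\mathbb C$ and write $e_i=f_i$ in a local frame. The function $\phi+\varphi_t=\frac1k\log\sum|e^{w\lambda_i}f_i(z)|^2$ is plurisubharmonic in $(z,w)$. Its complex Hessian has the positive block $(g_{a\bar b})$, the mixed entries $\partial_a\dot\varphi_t$ and the corner $\ddot\varphi_t$. The Schur complement of the block is the integrand in \eqref{eq:second}, which is therefore nonnegative.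

At $t=0$ we have $\varphi_0=\frac1k\log\rho_k\ge0$, so $\mathcal E(\varphi_0)\ge0$. By the $C^2$ bound in (F1), $\mathrm{MA}(\varphi_0)=\frac{\omega^n}V(1+O(\frac1k))$, and then (F1) gives $\rho_k^{-1}\mathrm{MA}(\varphi_0)\le\frac1N(1+\frac Ck)\,dV$. Since $\lambda_i\le0$,
\[
\frac d{dt}\mathcal E(\varphi_t)\Big|_{t=0}=\frac1k\sum_i\lambda_i\int\frac{\|e_i\|^2}{\rho_k}\mathrm{MA}(\varphi_0)\ge\Big(1+\frac Ck\Big)\frac1{kN}\sum_i\lambda_i .
\]
By convexity $\mathcal E(\varphi^{(k)})\ge(1+\frac Ck)\,\mathcal E_k(\varphi)$. Put $1-\varepsilon_k=(1+\frac Ck)^{-1}$.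
\end{proof}

The error here is relative, and no regularity of $\varphi$ enters; this is what makes the lemma usable for weights that are very negative somewhere.

\begin{proposition}\label{prop:Hk}
Assume \eqref{eq:H} and let $a_k=a+\frac1k$. For every $M\ge0$ and every continuous $\psi$ with $-M\le\psi\le1$,
\[
\mathcal E_k(\psi)+a_k\log\int e^{-\psi/a_k}dV\le b+\varepsilon_k(M+1)+\frac{\log N}k .
\]
\end{proposition}

\begin{proof}
The left side does not change if $\psi$ is replaced by $\varphi=\psi-1$, which satisfies $-M-1\le\varphi\le0$. By the equality case of \eqref{eq:gibbs}, the left side equals $\mathcal E_k(\varphi)-\int\varphi\,d\rho-a_kD(\rho)$ for $\rho$ proportional to $e^{-\varphi/a_k}dV$. Let $\theta=\varphi^{(k)}$. By (B2) and $\rho_k\ge1$ we have $\theta\ge-M-1$. By (B1), $\int e^{k(\theta-\varphi)}dV=N$, so \eqref{eq:gibbs} with $f=k(\theta-\varphi)$ gives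
\[
-\int\varphi\,d\rho\le-\int\theta\,d\rho+\frac{\log N+D(\rho)}k .
\]
Let $F=\mathcal E(\theta)-\int\theta\,d\rho$. By \eqref{eq:Hdual}, $F\le aD(\rho)+b$. The right side is nonnegative, so $(1-\varepsilon_k)F\le aD(\rho)+b$ whatever the sign of $F$. With Lemma~\ref{lem:compare},
\[
\mathcal E_k(\varphi)-\int\varphi\,d\rho-a_kD(\rho)\le(1-\varepsilon_k)F-\varepsilon_k\int\theta\,d\rho+\frac{\log N}k-aD(\rho)\le b+\varepsilon_k(M+1)+\frac{\log N}k .\qedhere
\]
\end{proof}

\section{Approximation at a fixed level}\label{sec:level}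

We need a smoothing operator $\Phi$ on $\omega$-psh functions that is monotone, takes values in a family of fixed finite dimension, satisfies $\Phi[u]\gtrsim u$ pointwise, and satisfies $\Phi[u]\lesssim u$ in the sense of a high exponential moment. Bergman functions of $mL$ with weight $u$ have all four properties.

An integer $m_1\ge1$ depending only on $(X,h,dV)$ is fixed in the proof below. For $m\ge\max(2m_1,k_1)$ put $p=m-m_1$, so that $1\le m/p\le2$. For an $\omega$-psh function $u$ consider the space of $g\in H^0(X,mL)$ with $q_u(g):=\int\|g\|_{h^m}^2e^{-pu}dV<\infty$, let $(g_j)$ be a $q_u$-orthonormal basis, and put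
\[
B_u(z)=\sup_{g\neq0}\frac{\|g(z)\|_{h^m}^2}{q_u(g)}=\sum_j\|g_j(z)\|_{h^m}^2,\qquad\Phi[u]=\frac1p\log B_u .
\]

\begin{lemma}\label{lem:level}
There is $C_0\ge0$, independent of $m$, such that for all $\omega$-psh $u,u'$:
\begin{itemize}
\item[(a)] $\int e^{p(\Phi[u]-u)}dV\le N_m$;
\item[(b)] $\Phi[u]\ge u-C_0/p$;
\item[(c)] $u\le u'$ implies $\Phi[u]\le\Phi[u']$; $\Phi[u+c]=\Phi[u]+c$; and $\Phi[u]\le\max u+2\kappa_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The integral is $\sum_jq_u(g_j)$, the dimension of a subspace of $H^0(X,mL)$.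

(c) The first two statements follow by comparing $q_u$ with $q_{u'}$ and $q_{u+c}$. They give $\Phi[u]\le\max u+\Phi[0]$, and $\Phi[0]=\frac1p\log\rho_m\le\frac mp\kappa_m\le2\kappa_m$.

(b) Let $u(z)>-\infty$. We must find $g\in H^0(X,mL)$ with $\|g(z)\|=1$ and $q_u(g)\le e^{C_0}e^{-pu(z)}$. We construct it near $z$ and correct it by solving a $\bar\partial$-equation; the gap $m_1$ between $m$ and $p$ provides the positivity for the correction.

In uniform coordinates at $z$ the weight $w=pu+m\phi=p(u+\phi)+m_1\phi$ is plurisubharmonic. The Ohsawa--Takegoshi theorem, for the origin in the unit ball, gives a holomorphic function $f$ with prescribed value $f(0)$ and $\int_{|\zeta|<1}|f|^2e^{-w}\le C|f(0)|^2e^{-w(0)}$, where $C$ depends only on $n$. So there is a holomorphic section $g_0$ of $mL$ on $\{|\zeta|<1\}$ with $\|g_0(z)\|=1$ and $\int_{|\zeta|<1}\|g_0\|^2e^{-pu}dV\le Ce^{-pu(z)}$.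

Let $\theta$ be a fixed cutoff function of $\zeta$, equal to $1$ on $\{|\zeta|<\frac12\}$ and supported in $\{|\zeta|<\frac34\}$, and let $\Psi=n\theta\log|\zeta|^2\le0$. The form $\theta\,dd^c\log|\zeta|^2$ is positive and the other terms of $dd^c\Psi$ are bounded and supported in $\{|\zeta|\ge\frac12\}$, so $dd^c\Psi\ge-C_1\omega$ with $C_1$ independent of $z$. Fix $m_1\ge C_1$. We have $mL=K_X+(m+1)L$, and the singular metric $h^{m+1}e^{-pu-\Psi}$ on $(m+1)L$ has curvature current at least $(m+1-p-C_1)\,\omega\ge\omega$. The H\"ormander--Demailly theorem says that on a projective manifold, for a line bundle $F$ with a singular metric whose curvature current is at least $\omega$, every $\bar\partial$-closed $F$-valued $(n,1)$-form $\xi$ of finite $L^2$ norm is $\bar\partial v$ with $\|v\|_{L^2}\le C\|\xi\|_{L^2}$, $C$ depending only on $n$. Viewing $(m+1)L$-valued $(n,0)$-forms as sections of $mL$, their $L^2$ norm is computed with the volume form that induces $h$, which is comparable to $dV$. For $\xi=\bar\partial(\theta g_0)=\bar\partial\theta\wedge g_0$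 we obtain $v$ with
\[
\int\|v\|^2e^{-pu-\Psi}dV\le C\int_{\frac12\le|\zeta|\le\frac34}\|g_0\|^2e^{-pu-\Psi}dV\le Ce^{-pu(z)},
\]
because $\Psi$ is bounded on $\{|\zeta|\ge\frac12\}$. On $\{|\zeta|<\frac12\}$ the section $v$ is holomorphic, and $\|v\|^2|\zeta|^{-2n}$ is integrable because $u$ is bounded above; this forces $v(z)=0$. So $g=\theta g_0-v$ is holomorphic on $X$, $\|g(z)\|=1$, and since $e^{-\Psi}\ge1$ we get $q_u(g)\le 2q_u(\theta g_0)+2q_u(v)\le e^{C_0}e^{-pu(z)}$.
\end{proof}

The identity $mL=K_X+(m+1)L$ is the only place in the proof of Theorem~\ref{thm:C} where $L=-K_X$ is used. In (a), what matters is that $\frac1p\log N_m\to0$ as $m\to\infty$.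

\medskip\noindent\emph{Measurability.} For fixed continuous $\psi$, the function $(x_1,\dots,x_j,z)\mapsto\Phi[u^\psi_{V_j}](z)$ is measurable on $U_j\times X$. To see this, let $u_\epsilon=\frac1k\log(K^\psi_{V_j}+\epsilon)$. The form $q_{u_\epsilon}$ is finite and depends continuously on $(x_1,\dots,x_j)$, so $B_{u_\epsilon}(z)$ is continuous in all variables. As $\epsilon\downarrow0$, the continuous functions $g\mapsto\|g(z)\|^2/q_{u_\epsilon}(g)$ on the unit sphere of $H^0(X,mL)$ decrease to $\|g(z)\|^2/q_u(g)$, $u=u^\psi_{V_j}$, by monotone convergence. On a compact set the maxima of a decreasing sequence of continuous functions converge to the maximum of the limit, so $B_{u_\epsilon}(z)\downarrow B_u(z)$.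

\medskip\noindent\emph{Standing assumption.} From now on $m$ is so large that $p\ge3$ and $2\kappa_m\le\frac12$, and $k$ is so large that $\kappa_k\le\frac12$ and $\varepsilon_k\le\frac12$. Then (B3) and Lemma~\ref{lem:level}(c) give
\begin{equation}\label{eq:le1}
\Phi[u_x]\le1 .
\end{equation}

\medskip\noindent\emph{The family of weights.} Let $(\gamma_a)$ be an orthonormal basis of $H^0(X,mL)$ for $\int\langle\cdot,\cdot\rangle_{h^m}dV$. For a Hermitian matrix $A\ge0$ of size $N_m$ let $Q_A=\sum A_{ab}\langle\gamma_a,\gamma_b\rangle_{h^m}$. These functions are exactly the finite sums $\sum_j\|g_j\|^2_{h^m}$ with $g_j\in H^0(X,mL)$. Let $\mathcal Q$ be the set of those $Q_A$ with $Q_A\le e^p$; by \eqref{eq:le1} it contains $B_{u_x}$. For $T\ge1$ define the \emph{shallow} weights and the truncated \emph{deep} weights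
\[
\mathcal B_T=\Big\{\tfrac1p\log Q:\ Q\in\mathcal Q,\ \min Q\ge e^{-pT}\Big\},\qquad
\mathcal S_T=\Big\{\tfrac1p\log(Q+e^{-pT}):\ Q\in\mathcal Q,\ \min Q\le e^{-pT}\Big\}.
\]
All of them are continuous, and $-T\le\psi\le1$ for $\psi\in\mathcal B_T$. A $\delta$-net of a set $\mathcal F$ of continuous functions is a subset $\mathcal N\subset\mathcal F$ such that every element of $\mathcal F$ is within $\delta$ of $\mathcal N$ in sup-norm.

\begin{lemma}\label{lem:net}
For $T\ge1$ and $0<\delta\le1$, each of $\mathcal B_T$ and $\mathcal S_T$ has a $\delta$-net with at most $(C_me^{pT}/\delta)^{N_m^2}$ elements.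
\end{lemma}

\begin{proof}
Let $|A|$ be the Hilbert--Schmidt norm on the real vector space, of dimension $N_m^2$, of Hermitian matrices. If $Q_A\in\mathcal Q$ then $|A|\le\operatorname{tr}A=\int Q_A\,dV\le e^p$. Moreover $|Q_A-Q_{A'}|\le|A-A'|\,\rho_m$ and $|\log y-\log y'|\le|y-y'|/\min(y,y')$, where in both families the arguments of the logarithm are at least $e^{-pT}$. So matrices at distance at most $\delta'=\delta e^{-pT}/\max\rho_m$ give weights at distance at most $\delta$. A maximal $\delta'$-separated subset of the set of admissible matrices has at most $(1+2e^p/\delta')^{N_m^2}$ elements, by comparing volumes of balls.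
\end{proof}

The size of the net is $e^{O(T)}$ with constants independent of $k$. A union bound over it is harmless against probabilities of order $e^{-cNT}$.

\section{The depth of the last section}\label{sec:depth}

The weight we want is $\Phi[u_x]$. Both the size of the net in Lemma~\ref{lem:net} and the error in Proposition~\ref{prop:Hk} grow linearly with its depth $-\min\Phi[u_x]$, and a priori the depth may be infinite. We show that depth $T$ costs probability $e^{-cNT}$. The reason is that a function of level $m$ cannot be very negative at one point without looking like a logarithmic pole down to a small scale, and this makes its energy very negative. (On $\mathbb P^1$, $\psi_r$ has depth $T=2\log\sigma^{-1}$ and energy $-T/2$.)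

\begin{lemma}\label{lem:deep}
There are $c_m>0$ and $C'_m\ge0$, depending on $m$, such that $-\mathcal E_k(\psi)\ge c_mT-C'_m$ for all $T\ge1$, $\psi\in\mathcal S_T$ and $k\ge2np$.
\end{lemma}

\begin{proof}
Let $\psi=\frac1p\log(Q+\varsigma^2)$ with $\varsigma=e^{-pT/2}$ and $Q(z_0)\le\varsigma^2$. Since $pT\ge3$, we have $\varsigma<\frac14$. Take uniform coordinates at $z_0$ and put $\ell(\zeta)=\log(|\zeta|^2+\varsigma^2)$, which is negative for $|\zeta|<\frac12$. We bound first $\psi$, then its K\"ahler stand-in, by a multiple of $\ell$, and then compute the energy of a model.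

\emph{Step 1: $\psi$.} In the frame, $Q=|G|^2e^{-m\phi}$ with $G$ a holomorphic map to $\mathbb C^{N_m}$. We have $|G|\le C_m$ on $\{|\zeta|<2\}$ and $|G(0)|\le C_m\varsigma$. By Cauchy's estimate $|G(\zeta)|\le C_m(|\zeta|+\varsigma)$ for $|\zeta|<1$, so $\psi\le\frac1p\ell+C_m$ there. Globally $\psi\le\frac1p\log(2e^p)\le2$. Let $\varphi=\psi-2\le0$.

\emph{Step 2: $\varphi^{(k)}$.} Let $z$ have coordinate $\zeta$ with $|\zeta|<\frac12$, and let $B$ be the coordinate ball about $\zeta$ of radius $\varrho=\frac18(|\zeta|+\varsigma)<\frac18$. For $\zeta'\in B$ we have $|\zeta'|\le2(|\zeta|+\varsigma)$, so $\ell(\zeta')\le\ell(\zeta)+\log 9$ and $\sup_B\varphi\le\frac1p\ell(\zeta)+C_m$. For $s\in H$, the mean value inequality on $B$ and $|\phi|\le C$ give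
\[
\|s(z)\|^2\le C\varrho^{-2n}e^{Ck}\int_B\|s\|^2dV\le C\varrho^{-2n}e^{Ck}e^{k\sup_B\varphi}\langle s,s\rangle_\varphi .
\]
Since $\varrho^2\ge\frac1{64}e^{\ell(\zeta)}$, $\ell(\zeta)<0$ and $\frac nk\le\frac1{2p}$, this yields
\[
\varphi^{(k)}(z)\le\Big(\frac1p-\frac nk\Big)\ell(\zeta)+C_m\le\frac1{2p}\ell(\zeta)+C_m .
\]
On all of $X$, $\varphi^{(k)}\le\kappa_k\le1$ by (B2) and (B3).

\emph{Step 3: the model.} Let $0\le\theta\le1$ be a fixed cutoff equal to $1$ on $\{|\zeta|<\frac14\}$ and supported in $\{|\zeta|<\frac12\}$, and let $\chi=\beta\theta\,(\ell-\log2)\le0$ with a constant $0<\beta\le\frac1{2p}$. We have $\theta\,dd^c\ell\ge0$, and on the support of $d\theta$ the function $\ell$ is bounded in $C^1$ independently of $\varsigma$. So $dd^c\chi\ge-\beta C\omega$, and $\chi$ is a K\"ahler potential for $\beta$ small, independently of $T$ and $z_0$. Since $\beta\theta\le\frac1{2p}$ and $\ell-\log2<0$ on $\{|\zeta|<\frac12\}$, we have $\frac1{2p}(\ell-\log 2)\le\chi$ there, and $\chi=0$ elsewhere. By Step 2, $\varphi^{(k)}\le\chi+C_m$ on $X$.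 All terms in the definition of $-\mathcal E(\chi)$ are nonnegative. On $\{|\zeta|<\varsigma\}$ we have $\theta=1$, $-\chi\ge\beta\log\varsigma^{-2}=\beta pT$ and $\omega_\chi\ge\beta\,dd^c\ell\geq0$. Hence
\[
-\mathcal E(\chi)\ge\frac{\beta pT\,\beta^n}{(n+1)V}\int_{|\zeta|<\varsigma}(dd^c\ell)^n=cT,
\]
where $c=c(m)>0$ does not depend on $T$, because the substitution $\zeta=\varsigma\zeta'$ turns the integral into $\int_{|\zeta'|<1}(dd^c\log(1+|\zeta'|^2))^n$.

By monotonicity $-\mathcal E(\varphi^{(k)})\ge cT-C_m$, and by Lemma~\ref{lem:compare} with $\varepsilon_k\le\frac12$ we get $-\mathcal E_k(\varphi)\ge\frac c2T-C_m$. Finally $\mathcal E_k(\psi)=\mathcal E_k(\varphi)+2$.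
\end{proof}

\begin{proposition}\label{prop:depth}
There are $K_0\ge1$ and $k_2$, depending on $m$, with the following property. For all $\Lambda\ge1$ and $k\ge k_2$ there is an event $\mathcal A_1$ with $\mathbb P(\mathcal A_1)\le e^{-2N\Lambda}$ such that $\Phi[u_x]\ge-K_0\Lambda$ on $X$ whenever $x\notin\mathcal A_1$ and $\det S(x)\ne0$.
\end{proposition}

\begin{proof}
Let $T=K_0\Lambda$, with $K_0$ to be chosen, and let $\mathcal N'$ be a $1$-net of $\mathcal S_T$ with $|\mathcal N'|\le e^{C_mT}$. Suppose that $\det S(x)\ne0$ and $\min\Phi[u_x]<-T$. Then $\psi=\frac1p\log(B_{u_x}+e^{-pT})$ lies in $\mathcal S_T$, and $\psi\ge\Phi[u_x]\ge u_x-C_0$ by Lemma~\ref{lem:level}(b). Pick $\hat\psi\in\mathcal N'$ with $\|\psi-\hat\psi\|_\infty\le1$ and let $u_i=u^{\hat\psi}_{V_{i-1}}$. By Lemma~\ref{lem:last}, $u_i\ge u_x-C_0-1$, so $\max u_i\ge-C_0-1$ by (B3). On the other hand Lemmas \ref{lem:flag} and~\ref{lem:deep} give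
\[
-\sum_{i=1}^Nu_i(x_i)=N\big(E_N(x)-\mathcal E_k(\hat\psi)\big)\ge N(c_mT-C'_m-1).
\]
So functions with maximum bounded below are, on average, very negative at fresh random points, which (F2) makes unlikely. For a \emph{fixed} $\hat\psi\in\mathcal N'$ let $f_i=-\alpha u_i(x_i)$ if $\max u_i\ge-C_0-1$ and $f_i=0$ otherwise. The function $u_i$ depends only on $x_1,\dots,x_{i-1}$, and (F2) gives $\int e^{f_i}dV(x_i)\le A:=C_\alpha e^{\alpha(C_0+1)}$. By Lemma~\ref{lem:seq},
\[
\mathbb P\Big(\sum f_i\ge\alpha N(c_mT-C'_m-1)\Big)\le e^{N(\log A+\alpha(C'_m+1)-\alpha c_mK_0\Lambda)}\le e^{-3N\Lambda}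
\]
if $\alpha c_mK_0\ge3+\log A+\alpha(C'_m+1)$, which we now impose. Let $\mathcal A_1$ be the union of these events over $\hat\psi\in\mathcal N'$. It contains every $x$ as above, and $\mathbb P(\mathcal A_1)\le e^{C_mK_0\Lambda-3N\Lambda}\le e^{-2N\Lambda}$ as soon as $N\ge C_mK_0$, a condition independent of $\Lambda$.
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:proofC}

Fix $0<\varepsilon<1$. Choose $m$ as in the standing assumption and so large that
\begin{equation}\label{eq:mchoice}
\frac{\log N_m+3+C_0}p\le\varepsilon,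
\end{equation}
and let $K_0=K_0(m)$ be given by Proposition~\ref{prop:depth}. We show that there is $k_3$ such that for all $k\ge k_3$ and all $\Delta\ge0$,
\begin{equation}\label{eq:tail}
\mathbb P\big(E_N\ge a_k\Delta+b+5\varepsilon(1+\Delta)\big)\le e^{-N\Delta}.
\end{equation}
This implies the theorem: take $\varepsilon=\frac1{10}\min(\eta,1)$ and $k\ge\max(k_3,2/\eta)$. If $R\le b+\eta$ there is nothing to prove. Otherwise $\Delta=\frac{R-b-\eta}{a+\eta}>0$ satisfies $R=(a+\eta)\Delta+b+\eta\ge a_k\Delta+b+5\varepsilon(1+\Delta)$.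

Let $\Lambda=1+\Delta$ and $M=K_0\Lambda$. By Lemma~\ref{lem:net} there is an $\varepsilon$-net $\mathcal N$ of $\mathcal B_M$ with $|\mathcal N|\le e^{C_*\Lambda}$, where $C_*$ depends only on $m$ and $\varepsilon$. The weight adapted to $x$ depends on all the points, so probabilistic estimates cannot be applied to it directly; they are applied to each element of the deterministic set $\mathcal N$. Besides the event $\mathcal A_1$ of Proposition~\ref{prop:depth} we discard two events.

\medskip\noindent\emph{Smoothing fails.} Let $Y=\log N_m+3\Lambda$, and let $\mathcal A_2$ be the event that for some $\hat\psi\in\mathcal N$,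
\[
\sum_{i=1}^Np\big(\Phi[\hat u_i]-\hat u_i\big)(x_i)\ge YN,\qquad\hat u_i:=u^{\hat\psi}_{V_{i-1}} .
\]
For fixed $\hat\psi$ the function $\hat u_i$ depends only on $x_1,\dots,x_{i-1}$, and the terms of the sum are finite when $\det S(x)\ne0$, by Lemma~\ref{lem:flag} and Lemma~\ref{lem:level}(b). Lemma~\ref{lem:level}(a) and Lemma~\ref{lem:seq} give $\mathbb P(\mathcal A_2)\le e^{C_*\Lambda}N_m^Ne^{-YN}=e^{C_*\Lambda-3N\Lambda}\le e^{-2N\Lambda}$ if $N\ge C_*$.

\medskip\noindent\emph{A linear statistic is large.} Let $\mathcal A_3$ be the event that for some $\hat\psi\in\mathcal N$,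
\[
\mathcal E_k(\hat\psi)-\int\hat\psi\,d\mu_x\ge S:=a_k\Delta+b+2\varepsilon\Lambda .
\]
Let $k$ be so large that $\varepsilon_k(K_0+1)+\frac{\log N}k\le\varepsilon$. Then the bound in Proposition~\ref{prop:Hk} is at most $b+\varepsilon\Lambda$, and Lemma~\ref{lem:seq} with $f_i=(\mathcal E_k(\hat\psi)-\hat\psi(x_i))/a_k$, $A=e^{(b+\varepsilon\Lambda)/a_k}$ and $t=NS/a_k$ gives
\[
\mathbb P(\mathcal A_3)\le e^{C_*\Lambda}\,e^{-N(a_k\Delta+\varepsilon\Lambda)/a_k}\le e^{-N\Delta}\,e^{-\Lambda(\frac{N\varepsilon}{a+1}-C_*)}\le\tfrac12e^{-N\Delta}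
\]
if $\frac{N\varepsilon}{a+1}\ge C_*+1$. This is the only use of \eqref{eq:H}.

\medskip\noindent\emph{The deterministic step.} Let $\det S(x)\ne0$ and $x\notin\mathcal A_1\cup\mathcal A_2\cup\mathcal A_3$. Put $\psi=\Phi[u_x]$. By \eqref{eq:le1} and $x\notin\mathcal A_1$ we have $\psi\in\mathcal B_M$, so there is $\hat\psi\in\mathcal N$ with $\|\psi-\hat\psi\|_\infty\le\varepsilon$. By Lemma~\ref{lem:level}(b), $\hat\psi\ge u_x-\frac{C_0}p-\varepsilon$. By Lemma~\ref{lem:last}, $\hat u_i\ge u_x-\frac{C_0}p-\varepsilon$ for all $i$, and applying $\Phi$ with Lemma~\ref{lem:level}(c),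
\[
\Phi[\hat u_i]\ge\psi-\frac{C_0}p-\varepsilon\ge\hat\psi-\frac{C_0}p-2\varepsilon\quad\text{on }X .
\]
Now the flag identity \eqref{eq:flag} for $\hat\psi$, then $x\notin\mathcal A_2$, then the last inequality at the points $x_i$, and finally \eqref{eq:mchoice} and $x\notin\mathcal A_3$ give
\begin{align*}
E_N(x)&=\mathcal E_k(\hat\psi)-\frac1N\sum_i\hat u_i(x_i)\le\mathcal E_k(\hat\psi)-\frac1N\sum_i\Phi[\hat u_i](x_i)+\frac Yp\\
&\le\mathcal E_k(\hat\psi)-\int\hat\psi\,d\mu_x+\frac{Y+C_0}p+2\varepsilon<S+3\varepsilon\Lambda=a_k\Delta+b+5\varepsilon\Lambda .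
\end{align*}

The left side of \eqref{eq:tail} is therefore at most $2e^{-2N(1+\Delta)}+\frac12e^{-N\Delta}\le e^{-N\Delta}$, since $2e^{-2N}\le\frac12$. All conditions on $k$ involve only $\varepsilon$, $m$, $K_0$, $C_*$ and $a$, not $\Delta$. This proves \eqref{eq:tail} and Theorem~\ref{thm:C}. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $dV=dV_{KE}=v\,i^{n^2}dz\wedge d\bar z$ locally, and $h=\|\cdot\|^2_{dV}$. In the frame $(dz)^{-1}$ we have $h=v$, so the curvature form $\omega=-dd^c\log v$ of $h$ is the Ricci form of the K\"ahler--Einstein form, that is, the K\"ahler--Einstein form itself, and $\omega^n/V=dV$. We are in the setting of Theorem~\ref{thm:C}.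

\subsection{No holomorphic vector fields}

This is what uniqueness provides. For $g\in\operatorname{Aut}(X)$ the form $g^*\omega$ is K\"ahler--Einstein, so $g^*\omega=\omega$. Hence $\operatorname{Aut}(X)$ is a subgroup of the compact group of isometries, closed because a uniform limit of holomorphic maps is holomorphic, and its identity component $\operatorname{Aut}_0(X)$ is a compact connected complex Lie group. It acts holomorphically on $H^0(X,-kK_X)$; the matrix entries of this action are holomorphic functions on a compact connected complex manifold, so the action is trivial. For $kL$ very ample, $X$ embeds equivariantly in the projective space of the dual, so $\operatorname{Aut}_0(X)$ is trivial, and its Lie algebra, the space of holomorphic vector fields, is zero.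

\subsection{Two inequalities}

In this subsection $\psi,\theta$ are K\"ahler potentials, $\rho$ is a probability measure with bounded density, and $F(\psi,\rho)=\mathcal E(\psi)-\int\psi\,d\rho$. The Ding functional is $\theta\mapsto-\mathcal E(\theta)-\log\int e^{-\theta}dV$. A K\"ahler--Einstein metric minimizes it (Bando--Mabuchi; Ding--Tian), whether or not it is unique. Its value at $\theta=0$ is $0$, so $(H_{1,0})$ holds, and by \eqref{eq:Hdual}
\begin{equation}\label{eq:D1}
F(\psi,\rho)\le D(\rho).
\end{equation}
When there are no holomorphic vector fields the Ding functional is moreover coercive (\cite{PSSW}, strengthening \cite{Tian}; see also \cite{DR}): there are $\epsilon_0>0$ and $C_D\ge0$ with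
\begin{equation}\label{eq:coercive}
-\mathcal E(\theta)-\log\int e^{-\theta}dV\ge\epsilon_0J(\theta)-C_D,\qquad J(\theta):=\int\theta\,dV-\mathcal E(\theta).
\end{equation}
We convert this into an improvement of the coefficient in \eqref{eq:D1}.

\begin{lemma}\label{lem:D2}
Let $c_0\in(0,1)$ be defined by $1-c_0=(1+\epsilon_0/n)^{-1}$. Then $F(\psi,\rho)\le(1-c_0)D(\rho)+C_D$.
\end{lemma}

\begin{proof}
For given $\psi$, \eqref{eq:gibbs} shows that $F(\psi,\rho)-(1-c_0)D(\rho)$ is maximal at the measure $\rho_\psi$ proportional to $e^{-\psi/(1-c_0)}dV$, so it suffices to treat $\rho=\rho_\psi$. This is a smooth volume form of mass one, so by Yau's theorem $\rho_\psi=\mathrm{MA}(\theta)$ for a K\"ahler potential $\theta$. By \eqref{eq:concave}, $F(\psi,\rho_\psi)\le E:=\mathcal E(\theta)-\int\theta\,\mathrm{MA}(\theta)$.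

We have $E\le nJ(\theta)$ (Aubin). Indeed, let $\tau_j=\frac1V\int\theta\,\omega^{n-j}\wedge\omega_\theta^j$. Integration by parts gives $\tau_j-\tau_{j+1}=\frac1V\int\frac i{2\pi}\partial\theta\wedge\bar\partial\theta\wedge\omega^{n-j-1}\wedge\omega_\theta^j\ge0$, so $(n+1)J(\theta)=\sum_j(\tau_0-\tau_j)\ge\tau_0-\tau_n=J(\theta)+E$.

By \eqref{eq:gibbs} with $f=-\theta$ and \eqref{eq:coercive},
\[
D(\rho_\psi)\ge-\int\theta\,\mathrm{MA}(\theta)-\log\int e^{-\theta}dV\ge E+\epsilon_0J(\theta)-C_D\ge\Big(1+\frac{\epsilon_0}n\Big)E-C_D .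
\]
Hence $F(\psi,\rho_\psi)\le E\le(1-c_0)(D(\rho_\psi)+C_D)\le(1-c_0)D(\rho_\psi)+C_D$.
\end{proof}

Inequality \eqref{eq:D1} has the sharp constant $b=0$ but $a=1$; Lemma~\ref{lem:D2} has $a<1$ but a large constant. Finiteness needs the second, the value of the limit needs the first, and a convex combination gives both. On $\mathbb P^1$ the potentials $\psi_r$ show that Lemma~\ref{lem:D2} fails.

\subsection{Upper bound}

Let $0<\vartheta<c_0$. Adding $(1-\vartheta)$ times \eqref{eq:D1} and $\vartheta$ times the inequality of Lemma~\ref{lem:D2} gives \eqref{eq:Hdual}, hence \eqref{eq:H}, with $a=1-\vartheta c_0$ and $b=\vartheta C_D$. Apply Theorem~\ref{thm:C} with $\eta=\vartheta^2$; then $a+\eta=1-\vartheta(c_0-\vartheta)<1$. For $\gamma>0$ we have $\int e^{\gamma NE_N}d\mathbb P=\int_{\mathbb R}\gamma Ne^{\gamma NR}\,\mathbb P(E_N\ge R)\,dR$. Bounding the probability by $1$ for $R\le b+\eta$ and by Theorem~\ref{thm:C} for $R>b+\eta$, we get, for $\gamma<(a+\eta)^{-1}$ and $k\ge k_0(\vartheta)$,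
\[
\int e^{\gamma NE_N}d\mathbb P\le e^{\gamma N(b+\eta)}\Big(1+\frac{\gamma}{(a+\eta)^{-1}-\gamma}\Big).
\]
For one fixed $\vartheta$ and $1<\gamma<(a+\eta)^{-1}$ this is the second assertion of Theorem~\ref{thm:B}. For $\gamma=1$ it gives $\limsup_k\frac1N\log\int e^{NE_N}d\mathbb P\le\vartheta C_D+\vartheta^2$, and we let $\vartheta\to0$.

\subsection{Lower bound}

The function $E_N$ is bounded below by Lemma~\ref{lem:flag}. Jensen's inequality, applied twice, and $\int\|\det S\|^2d\mathbb P=N!$ give
\[
\frac1N\log\int e^{NE_N}d\mathbb P\ge\int E_N\,d\mathbb P=-\frac1{kN}\int\log\|\det S\|^2d\mathbb P\ge-\frac{\log N!}{kN}\ge-\frac{\log N}k\to0 .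
\]
Theorem~\ref{thm:B} is proved. \qed

\section{Proof of Theorem~\ref{thm:A}}\label{sec:arith}

Let $dV=dV_{KE}$ and $\overline{\mathcal L}=(\mathcal L,\|\cdot\|_{dV})$. All $L^2$ products below are taken with respect to $dV$. By Theorem~\ref{thm:B} and $N_k=O(k^n)$, the integral in \eqref{eq:split} is finite for $k\gg1$ and the last term of \eqref{eq:split} tends to $0$. It remains to prove that for a $\mathbb Z$-basis $(s_i)$ of $H^0(\mathcal X,k\mathcal L)$,
\begin{equation}\label{eq:HS}
-\tfrac12\log\det\big(\langle s_i,s_j\rangle_{L^2}\big)=\frac{k^{n+1}}{(n+1)!}\,(\overline{\mathcal L}^{\,n+1})_{GS}+o(k^{n+1}).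
\end{equation}

\subsection{Invariance under conjugation}

We first check that $\overline{\mathcal L}$ is a Hermitian line bundle in the sense of Section~\ref{sec:intro}. Complex conjugation $c$ on $X=X_{\mathbb Q}(\mathbb C)$ is antiholomorphic, so $-c^*\omega$ is a K\"ahler form, with $\operatorname{Ric}(-c^*\omega)=-c^*\omega$. By uniqueness it equals $\omega$, so the measure $dV$, and with it the metric $\|\cdot\|_{dV}$ on $(-K_{X_{\mathbb Q}})_{\mathbb C}$, is invariant. The space $H^0(X_{\mathbb Q},\mathcal L_{\mathbb Q}^{-1}\otimes(-K_{X_{\mathbb Q}}))$ becomes $H^0(X,\mathcal O_X)=\mathbb C$ after tensoring with $\mathbb C$; so it is one-dimensional, and a nonzero element is an isomorphism $\mathcal L_{\mathbb Q}\cong-K_{X_{\mathbb Q}}$. The given identification differs from it by a constant $\lambda\in\mathbb C^*$, which multiplies the metric by $|\lambda|$. So the metric on $\mathcal L_{\mathbb C}$ is invariant, smooth, and has positive curvature $\omega$.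

\subsection{The ample case}

We use the arithmetic Hilbert--Samuel theorem, due to Gillet--Soul\'e \cite{GS} for regular $\mathcal X$, and to Abbes--Bouche \cite{AB} and Zhang \cite[Theorem 1.4]{Zhang} in general.

\begin{theorem}\label{thm:AHS}
Let $\mathcal X$ be integral, projective and flat over $\mathbb Z$ with $X_{\mathbb Q}$ smooth of dimension $n$. Let $\overline{\mathcal M}$ be a relatively ample line bundle with a smooth conjugation-invariant metric of positive curvature. For $\mathbb Z$-bases $(s_i)$ of $H^0(\mathcal X,k\mathcal M)$,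
\[
-\tfrac12\log\det\big(\langle s_i,s_j\rangle_{L^2}\big)=\frac{k^{n+1}}{(n+1)!}\,(\overline{\mathcal M}^{\,n+1})_{GS}+o(k^{n+1}).
\]
\end{theorem}

The choice of volume form in the $L^2$ product does not matter: two smooth volume forms are comparable, so the left side changes by $O(k^n)$.

Our $\mathcal L$ is only relatively nef. We squeeze it between the relatively ample bundles $l\mathcal L+\mathcal A$ by multiplying with sections. The covolume has no monotonicity under such maps, but the number of integral sections of sup-norm at most $1$ does. So we first rescale the metrics until this number determines the covolume.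

\subsection{Rescaling}

Let $\mathcal A=\mathcal O(1)|_{\mathcal X}$ for an embedding $\mathcal X\subset\mathbb P^r_{\mathbb Z}$, with the Fubini--Study metric. Replacing $\|\cdot\|^2$ on $\mathcal L$ by $e^{-t}\|\cdot\|^2$ (and keeping $dV$) changes the left side of \eqref{eq:HS} by $\frac12ktN_k=\frac{k^{n+1}}{(n+1)!}\cdot\frac{(n+1)tV}2+o(k^{n+1})$, and by \eqref{eq:scaling} it changes $(\overline{\mathcal L}^{\,n+1})_{GS}$ by $\frac{(n+1)tV}2$. So \eqref{eq:HS} may be proved after rescaling $\overline{\mathcal L}$; the auxiliary $\overline{\mathcal A}$ may be rescaled freely.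

The bigraded algebra $\bigoplus_{a,b\ge0}H^0(X_{\mathbb Q},a\mathcal L_{\mathbb Q}+b\mathcal A_{\mathbb Q})$ is the section algebra of $\mathcal O(1)$ on $\mathbb P(\mathcal L_{\mathbb Q}\oplus\mathcal A_{\mathbb Q})$. This bundle is ample because $\mathcal L_{\mathbb Q}$ and $\mathcal A_{\mathbb Q}$ are, so the algebra is finitely generated over its degree zero part $\mathbb Q$. Choose bihomogeneous generators of bidegrees $\ne(0,0)$ and multiply them by integers so that they are integral sections. Since $\mathcal L_{\mathbb Q}$ is ample there are also $l_0\ge1$ and $0\ne t_0\in H^0(\mathcal X,l_0\mathcal L-\mathcal A)$. Multiply both squared metrics by $e^{-t_1}$; a generator of bidegree $(a,b)$ has its squared norm multiplied by $e^{-(a+b)t_1}$, so for $t_1\gg0$ all generators have sup-norm less than $1$. Then multiply the squared metric of $\mathcal L$ alone by $e^{-t_2}$; this multiplies $\|t_0\|^2$ by $e^{-l_0t_2}$ and does not increase the norms of the generators. For $t_2\gg0$ we have $\|t_0\|_{\sup}\le1$, and, choosing a basis among the monomials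 in the generators:
\begin{itemize}
\item[$(*)$] for all $a,b\ge0$ with $(a,b)\ne(0,0)$, the group $H^0(\mathcal X,a\mathcal L+b\mathcal A)$ contains a $\mathbb Q$-basis of $H^0(X_{\mathbb Q},a\mathcal L_{\mathbb Q}+b\mathcal A_{\mathbb Q})$ made of sections of sup-norm less than $1$.
\end{itemize}
Put $\hat h(a,b)=\log\#\{s\in H^0(\mathcal X,a\mathcal L+b\mathcal A):\|s\|_{\sup}\le1\}$.

\subsection{Counting lattice points}

\begin{lemma}\label{lem:lattice}
Let $\Gamma$ be a lattice in $\mathbb R^d$ and $\mathcal K$ a compact symmetric convex body that contains linearly independent elements $\gamma_1,\dots,\gamma_d$ of $\Gamma$. Then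
\[
-d\log2\le\log\#(\Gamma\cap\mathcal K)-\log\frac{\operatorname{vol}\mathcal K}{\operatorname{covol}\Gamma}\le d\log(d+1).
\]
\end{lemma}

\begin{proof}
The average of $\#(\Gamma\cap(y+\frac12\mathcal K))$ over $y$ in a fundamental domain is $2^{-d}\operatorname{vol}\mathcal K/\operatorname{covol}\Gamma$, so some $y$ attains at least this value. Subtracting one of these lattice points from all of them gives as many points of $\Gamma\cap\mathcal K$, since $\frac12\mathcal K-\frac12\mathcal K=\mathcal K$. This is the lower bound.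

For the upper bound let $\Pi=\{\sum t_i\gamma_i:0\le t_i<1\}\subset d\,\mathcal K$. Every $\Gamma$-orbit in $\mathbb R^d$ meets $\Pi$. Enumerate $\Gamma$, take a fundamental parallelepiped of $\Gamma$, and move each of its points by the first element of $\Gamma$ that brings it into $\Pi$; this gives a measurable fundamental domain $\mathcal F\subset\Pi$. The disjoint sets $\gamma+\mathcal F$, $\gamma\in\Gamma\cap\mathcal K$, lie in $(d+1)\mathcal K$, so $\#(\Gamma\cap\mathcal K)\operatorname{covol}\Gamma\le(d+1)^d\operatorname{vol}\mathcal K$.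
\end{proof}

Fix $(a,b)\ne(0,0)$, let $\mathcal M=a\mathcal L+b\mathcal A$ and $\Gamma=H^0(\mathcal X,k\mathcal M)$, of rank $d=O(k^n)$. On $\Gamma\otimes\mathbb R$ the $L^2$ product is real, because the metric and $dV$ are invariant under conjugation, and it makes $\Gamma\otimes\mathbb R$ a Euclidean space in which $\operatorname{covol}\Gamma=\det(\langle s_i,s_j\rangle_{L^2})^{1/2}$ for a $\mathbb Z$-basis $(s_i)$. Let $\mathcal K$ be the unit ball of the sup-norm; it satisfies the hypothesis of Lemma~\ref{lem:lattice} by $(*)$. We have $\|\cdot\|_{L^2}\le\|\cdot\|_{\sup}\le Ck^{n}\|\cdot\|_{L^2}$, the second inequality by the mean value inequality on coordinate balls of radius $1/k$, on which the weight of the metric of $k\mathcal M$ has bounded oscillation. So $\mathcal K$ lies between the Euclidean balls of radii $(Ck^n)^{-1}$ and $1$. The unit ball lies between cubes of sides $2/\sqrt d$ and $2$. Hence $\log\operatorname{vol}\mathcal K=O(k^n\log k)$, and Lemma~\ref{lem:lattice} gives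
\begin{equation}\label{eq:count}
\hat h(ka,kb)=-\tfrac12\log\det\big(\langle s_i,s_j\rangle_{L^2}\big)+o(k^{n+1}).
\end{equation}

\subsection{The sandwich}

Let $l\ge1$. On each fiber $l\mathcal L+\mathcal A$ is the sum of a nef and an ample line bundle, hence ample, and a line bundle on a projective scheme over $\mathbb Z$ that is ample on every fiber is relatively ample. This is where nefness is used. The metric on $l\mathcal L+\mathcal A$ has positive curvature. By Theorem~\ref{thm:AHS} and \eqref{eq:count}, as $j\to\infty$,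
\begin{equation}\label{eq:Il}
\hat h(jl,j)=\frac{j^{n+1}}{(n+1)!}I_l+o(j^{n+1}),\qquad I_l=\big((l\overline{\mathcal L}+\overline{\mathcal A})^{n+1}\big)_{GS}.
\end{equation}
Multiplication by a nonzero integral section of sup-norm at most $1$ is injective, as $\mathcal X$ is integral, and does not increase sup-norms; so it does not decrease $\hat h$. By $(*)$ there is such a section $s_0$ of $\mathcal A$, and there is $r_1\ge1$ such that $r\mathcal L$ has such a section for every $r\ge r_1$ (take $r_1$ with $N_r>0$ for $r\ge r_1$).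

\emph{Upper bound.} Given $k$, let $j$ be minimal with $jl-k\ge r_1$, so $j=k/l+O(1)$. Multiplying by a section of $(jl-k)\mathcal L$ and then by $s_0^{j}$ gives $\hat h(k,0)\le\hat h(jl,0)\le\hat h(jl,j)$. By \eqref{eq:Il}, $\limsup_k\frac{(n+1)!}{k^{n+1}}\hat h(k,0)\le l^{-n-1}I_l$.

\emph{Lower bound.} Given $k\gg1$, let $j$ be maximal with $k-j(l+l_0)\ge r_1$, so $j=k/(l+l_0)+O(1)$. Multiplying by $t_0^{j}$, a section of $jl_0\mathcal L-j\mathcal A$, and then by a section of $(k-j(l+l_0))\mathcal L$ gives $\hat h(jl,j)\le\hat h(j(l+l_0),0)\le\hat h(k,0)$. By \eqref{eq:Il}, $\liminf_k\frac{(n+1)!}{k^{n+1}}\hat h(k,0)\ge(l+l_0)^{-n-1}I_l$.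

By multilinearity $I_l$ is a polynomial in $l$ of degree at most $n+1$ whose coefficient of $l^{n+1}$ is $(\overline{\mathcal L}^{\,n+1})_{GS}$. Both bounds tend to this number as $l\to\infty$, so $\hat h(k,0)=\frac{k^{n+1}}{(n+1)!}(\overline{\mathcal L}^{\,n+1})_{GS}+o(k^{n+1})$. Together with \eqref{eq:count} for $(a,b)=(1,0)$ this is \eqref{eq:HS}. Multiplying \eqref{eq:HS} by $2(n+1)!/k^{n+1}$ shows that the first term on the right of \eqref{eq:split} tends to $2(\overline{\mathcal L}^{\,n+1})_{GS}=\overline{\mathcal L}^{\,n+1}$. Theorem~\ref{thm:A} is proved. \qed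

\begin{remark}[Nefness cannot be dropped]
Let $(\mathcal X,\mathcal L)$ be as in Theorem~\ref{thm:A}, let $P$ be a closed point at which $\mathcal X$ is smooth over $\mathbb Z$, and let $\pi:\mathcal X'\to\mathcal X$ be the blow-up of $P$, with exceptional divisor $E\cong\mathbb P^n_{\mathbb F_P}$ and $\mathcal O(E)|_E=\mathcal O(-1)$. The bundle $\pi^*\mathcal L$ is relatively nef, while $\mathcal L'=\pi^*\mathcal L+E$ has degree $-1$ on lines in $E$. A section of $k\mathcal L'$ restricts to a section of $k\mathcal L$ on $\mathcal X\setminus\{P\}$, which extends across the regular point $P$ of codimension $n+1\ge2$; so $k\mathcal L'$ and $k\pi^*\mathcal L$ have the same integral sections and the same $\mathcal Z_{N_k}$. But \eqref{eq:recursion}, applied to the canonical section of $\mathcal O(E)$, which has norm one on $X$, and the triviality of $\pi^*\mathcal L|_E$ give $(\overline{\mathcal L'})^{n+1}=(\pi^*\overline{\mathcal L})^{n+1}+2(-1)^n\log\#\mathbb F_P$. The conclusion of Theorem~\ref{thm:A} holds for $\pi^*\mathcal L$, so it fails for $\mathcal L'$.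
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB} Abbes and Bouche, Ann. Inst. Fourier \textbf{45} (1995).

\bibitem{Berman} Robert J. Berman, \emph{K\"ahler-Einstein metrics and Archimedean zeta functions}, arXiv:2112.04791 (2021).

\bibitem{DR} Darvas and Rubinstein, J. Amer. Math. Soc. \textbf{30} (2017).

\bibitem{GS} Gillet and Soul\'e (1992).

\bibitem{PSSW} Phong, Song, Sturm and Weinkove, \emph{The Moser--Trudinger inequality on K\"ahler--Einstein manifolds}, Amer. J. Math. \textbf{130} (2008).

\bibitem{Tian} Tian (1997).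

\bibitem{Zhang} Zhang, J. Amer. Math. Soc. \textbf{8} (1995).

\end{thebibliography}
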